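# Singular Ramsey numbers: always quadratic in the Ramsey number, not always asymptotic to its square

## 1. A path in $K_4$ and a triangle in $K_{25}$

Take four vertices $a,b,c,d$ and color the edges of $K_4$: red on $ab,bc,cd$, blue on $ac,ad,bd$. The red degrees of $a,b,c,d$ are $1,2,2,1$, and the blue degrees are $2,1,1,2$. Any three of the four vertices include two of one degree and one of the other. So there is no monochromatic path on three vertices whose vertices have degrees (in its color) that are all equal or all distinct, simply because no three vertices have this property.

With five or more vertices this cannot be arranged. If at most two values occur as degrees, each on at most two vertices, there are at most four vertices. So some three vertices have equal degrees, or some three have distinct degrees. Of the three edges among them, two have the same color, and they form a monochromatic path on three vertices. The threshold for the three-vertex path is therefore exactly $5=(3-1)^2+1$, and $3$ is its ordinary Ramsey number.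

Now take the triangle, whose Ramsey number is $6$. On $26=(6-1)^2+1$ or more vertices, some six vertices have equal degrees or some six have distinct degrees, and among six vertices there is a monochromatic triangle. What about $25$ vertices? Suppose a coloring of $K_{25}$ has no monochromatic triangle whose degrees are all equal or all distinct. At most five degrees occur, each on at most five vertices, so there are exactly five degrees, on sets $V_1,\dots,V_5$ of five vertices each. Each $V_i$, and each set with one vertex from every $V_i$, induces a $K_5$ without monochromatic triangle.

In such a $K_5$ every vertex has red degree at most $2$. Otherwise three red neighbors either have a red edge among them, which gives a red triangle, or form a blue triangle. The same holds for blue. So all red degrees are $2$, and red is a 5-cycle.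

Fix $s_i\in V_i$ and let the red cycle on these be $s_1s_2s_3s_4s_5$. Replace $s_1$ by another vertex $v\in V_1$. The red path $s_2s_3s_4s_5$ must again be completed to a 5-cycle, so $v$ is red to $s_2,s_5$ and blue to $s_3,s_4$, exactly like $s_1$. The same holds in every $V_i$. Next replace both $s_i$ and $s_j$ by $v\in V_i$ and $w\in V_j$. The colors from $v$ to the other three vertices are those of $s_i$, and $v$ must have red degree $2$, so $vw$ has the color of $s_is_j$. Hence all edges between $V_i$ and $V_j$ have one color, in the pattern of a 5-cycle, and every vertex has red degree $2+5+5=12$. All $25$ degrees are equal, a contradiction. So already every coloring of $K_{25}$ contains the wanted triangle.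

The path reaches the pigeonhole bound; the triangle misses it because the colorings are so rigid that the degrees cannot be made different. How far below the square of the Ramsey number can such a threshold fall?

## 2. Singular copies, degree classes, and two lower bounds

All graphs are finite and simple; the colors are red and blue; "copy" means a subgraph, not necessarily induced.

**Definition.** A subgraph $F$ of a graph $G$ is *singular* if the degrees $d_G(v)$, $v\in V(F)$, taken in $G$, are all equal or all distinct. The *singular Ramsey number* $\mathsf{Rs}(F)$ is the smallest positive integer $n$ such that, for every $m\ge n$, in every edge 2-coloring of $K_m$ at least one of the two color classes (as a spanning subgraph of $K_m$) contains $F$ as a singular subgraph. We write $\mathsf R(G)=R(G,G)$ for the classical 2-color Ramsey number.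

Section 1 shows that the three-vertex path has singular Ramsey number $5$, and that $\mathsf{Rs}(K_3)\le 25$.

In a colored $K_m$ the red and blue degrees of a vertex sum to $m-1$. So "all equal" and "all distinct" mean the same for both colors, and we may always use blue degrees.

**Definition.** In a colored $K_m$, a *degree class* is a maximal set of vertices of equal blue degree. If the vertices of a complete graph are partitioned into classes, a *transversal* is a set of vertices meeting each class in at most one vertex.

In the $K_4$ above the degree classes are $\{a,d\}$ and $\{b,c\}$, and $\{a,b\}$ is a transversal. A singular copy lies inside one degree class, or its vertex set is a transversal of the degree classes. Two consequences are used throughout.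

*Upper bound.* $\mathsf{Rs}(G)\le(\mathsf R(G)-1)^2+1$. If $m\ge(\mathsf R(G)-1)^2+1$, some degree class has at least $\mathsf R(G)$ vertices or there are at least $\mathsf R(G)$ degree classes. Either way we get $\mathsf R(G)$ vertices on which every monochromatic copy of $G$ is singular, and there is such a copy.

*Lower bounds.* If some coloring of $K_m$ has no monochromatic singular $G$, then $\mathsf{Rs}(G)\ge m+1$.

The source of the problem, Yair Caro and Zsolt Tuza, "Singular Ramsey and Turán numbers", arXiv:1901.09412 (2019), leads to two statements, each to be proved or disproved.

$(i)$ (weak form) There is a constant $c>0$ such that $\mathsf{Rs}(G)\ge c\,\mathsf R(G)^2$ for all graphs $G$.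

$(ii)$ (strong form) If $G_1,G_2,\dots$ is an infinite sequence of pairwise non-isomorphic graphs without isolated vertices (so that $\mathsf R(G_n)\to\infty$), then $\mathsf{Rs}(G_n)=(1-o(1))\,\mathsf R(G_n)^2$ as $n\to\infty$.

Statement $(i)$ is true and $(ii)$ is false. Precisely, we shall prove the following.

**Theorem A.** $\mathsf{Rs}(G)\ge 10^{-11}\,\mathsf R(G)^2$ for every graph $G$.

**Theorem B.** Let $G_h$ consist of a $K_7$ containing a vertex $x$, a vertex $y$ outside it adjacent to $x$, $h$ pendant leaves at $x$ and $h$ pendant leaves at $y$. For all large $h$, with $n=|V(G_h)|=8+2h$, we have $\mathsf R(G_h)=6(n-1)+1$ and $\mathsf{Rs}(G_h)\le\lceil(1-10^{-4})\mathsf R(G_h)^2\rceil$.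

The $G_h$ are connected and pairwise non-isomorphic, so Theorem B refutes $(ii)$, with $\limsup \mathsf{Rs}(G_h)/\mathsf R(G_h)^2\le 1-10^{-4}$. It also shows that no constant larger than $1-10^{-4}$ works in $(i)$.

There is a positive result too, and its proof is the easiest of the three. For a graph $G$ with more than $t$ vertices let $R_t(G)$ be the least $N$ such that every 2-coloring of $K_N$ contains a monochromatic $G-A$ for some $A\subset V(G)$ with $|A|=t$. For instance $R_1(K_3)=\mathsf R(K_2)=2$, while $\mathsf R(K_3)=6$. Always $R_t(G)\le\mathsf R(G)$, since a copy of $G$ contains a copy of $G-A$.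

**Theorem C.** If $\mathsf R(G_n)\to\infty$, $|V(G_n)|>16$ and $R_{16}(G_n)=(1-o(1))\mathsf R(G_n)$, then $\mathsf{Rs}(G_n)=(1-o(1))\mathsf R(G_n)^2$. In particular this holds for $G_m=mH$ (that is, $m$ disjoint copies of $H$), with $H$ any fixed nonempty graph without isolated vertices.

The textbook facts needed are these.

- A graph on $m$ vertices with maximum degree at most $\Delta$ has an independent set of size at least $m/(\Delta+1)$ (choose greedily).
- Integrality of flows: in a bipartite flow problem with unit capacity on each pair $(v,w)$ and integer supplies and demands, if there is a fractional solution, there is an integral one. (With two vertices on each side and all supplies and demands $1$, the constant $\frac12$ is a fractional solution; a perfect matching is an integral one.)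
- Turán's theorem: a $K_7$-free graph on $b$ vertices has at most $\frac56\cdot\frac{b^2}{2}$ edges.
- $R(7,7)\le\binom{12}{6}=924$.

Two further theorems will be quoted where they are used.

## 3. Product colorings and their two incompatible degree conditions

Let $N=\mathsf R(G)-1$ and let $f$ be a 2-coloring of $K_N$ without monochromatic $G$. The first coloring to try on $N^2$ vertices is a product. Replace each vertex $i$ by a class $V_i$ of $N$ vertices, color $V_i$ inside like $f$, and color the edges between $V_i$ and $V_j$ with the color $f(i,j)$. No $V_i$ contains a monochromatic $G$, and no transversal of the $V_i$ carries one. If the $V_i$ were the degree classes, we would be done, with $N^2$ vertices.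

But let $d(i)$ be the blue degree of $i$ in $f$. The vertex of $V_i$ that plays the role of $j$ has blue degree
$$N\,d(i)+d(j).$$
For this to be constant on $V_i$, the function $d$ must be constant. For it to differ between different $V_i$, the function $d$ must then be injective. For $N\ge2$ these demands contradict each other. In the triangle example $d\equiv 2$, and all $25$ degrees equal $12$.

So the colors are right and only the degrees are wrong. To repair them we need pairs of vertices whose colors we can choose freely. Suppose some special classes $W_p$ are such that the edges between them and other classes may be colored at will, and let the blue ones form a bipartite graph $H$. A vertex $v$ of class $c$ has blue degree $A_c+d(v)+\deg_H(v)$, where $d(v)$ is its blue degree inside its class and $A_c$ counts the fixed blue edges to other classes. We want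
$$A_c+d(v)+\deg_H(v)=D_c\quad\text{for all }v\text{ in }c,\qquad D_c\text{ pairwise distinct.}\tag{1}$$
Two separate problems remain: solving (1), and finding edges that can be recolored without creating a monochromatic transversal $G$. Section 4 solves the first once and for all. The second is easy under the hypothesis of Theorem C and needs a new idea for Theorem A.

## 4. Equalizing and separating degrees with one bipartite graph

In (1) the degrees of $H$ are prescribed once the $D_c$ are chosen, and the degree sums on the two sides of $H$ must agree. Changing $D_c$ for a class of size $s$ changes a sum by a multiple of $s$, so some remainder has to be absorbed by classes of size $1$. One singleton would have its value forced. With two singletons, there is freedom to shift an amount from one to the other and so to keep all $D_c$ distinct.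

**Lemma 1.** Let $t,k,s,N,F$ be positive integers, $k\ge2$, with

(H1) $N+F+1\le ks/16$, (H2) $3F+5+t\le tN/4$, (H3) $s\le tN/16$.

Let there be $t$ special classes $W_p$ of size $N$, $k$ ordinary classes $V_i$ of size $s$, and two singleton classes $\{v_a\},\{v_b\}$. For each class $c$ let $A_c\in\mathbb Z$ be given. For each vertex let an integer $d(\cdot)$ be given, with $0\le d\le N-1$ on special classes, $0\le d\le s-1$ on ordinary classes, and $d=0$ on singletons. Let $U\subset\mathbb Z$ satisfy $|U|+t+k+2\le F$. Then there are a bipartite graph $H$ between $W=\bigcup W_p$ and $X=\bigcup V_i\cup\{v_a,v_b\}$ and pairwise distinct integers $D_c\notin U$ such that $A_c+d(v)+\deg_H(v)=D_c$ for every class $c$ and every $v$ in $c$.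

*Proof.* Call an integer *used* if it lies in $U$ or has already been chosen as some $D_c$. There are $t+k+2$ classes, so as long as some $D_c$ is still to be chosen, at most $|U|+t+k+1\le F-1$ values are used.

**Step 1: choose the degrees on the special side.** This step fixes the target degrees $y_w$, all close to $ks/2$, which is about half of $|X|=ks+2$. The interval $[ks/2,\,ks/2+F+1]$ contains at least $F+1$ integers. So we can choose integers $\upsilon_1,\dots,\upsilon_t$ in it, one after another, such that $D_p:=A_p+\upsilon_p$ is unused. Put $y_w=\upsilon_p-d(w)$ for $w\in W_p$. If $\deg_H(w)=y_w$, then (1) holds on $W_p$.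

**Step 2: compute the average shift that the ordinary classes need.** Let
$$S=\sum_{w\in W}y_w,\quad \delta=\sum_{v\in\bigcup V_i}d(v),\quad \theta=\frac{S+\delta-tN}{s},\quad \Theta=\lfloor\theta\rfloor,\quad \bar\tau=\frac{\Theta}{k}.$$
The reason for $-tN$ is that we reserve about $tN$ of the degree sum for the two singletons. If $V_i$ gets a shift $\tau_i$, meaning $\deg_H(v)=\tau_i-d(v)$ on $V_i$, and $\sum\tau_i=\Theta$, then the ordinary vertices contribute $s\Theta-\delta\approx S-tN$. We need $\bar\tau$ to be well inside $[0,tN]$. Since $S\le tN(ks/2+F+1)$ and $\delta\le ks(s-1)$,
$$\frac\theta k\le\frac{tN}{2}+\frac{tN(F+1)}{ks}+s\le\Bigl(\frac12+\frac1{16}+\frac1{16}\Bigr)tN=\frac58tN$$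
by (H1) and (H3). Since $S\ge tN(ks/2-N+1)$ and $\delta\ge0$,
$$\frac\theta k\ge\frac{tN}2-\frac{tN\cdot N}{ks}\ge\Bigl(\frac12-\frac1{16}\Bigr)tN=\frac7{16}tN .$$
As $\theta-1<\Theta\le\theta$, we get $\frac7{16}tN-1\le\bar\tau\le\frac58tN$.

**Step 3: choose the shifts of the ordinary classes with exact sum $\Theta$.** Choose integers $\tau_1,\dots,\tau_{k-2}$ one after another, steering the partial sums. Let $E_{r}=\sum_{i\le r}(\tau_i-\bar\tau)$, so $E_0=0$. If $E_{r-1}\le0$, choose $\tau_r\in[\bar\tau,\bar\tau+F+1)$; otherwise choose $\tau_r\in(\bar\tau-F-1,\bar\tau]$. Either interval contains exactly $F+1$ integers, so $\tau_r$ can be chosen with $D_r:=A_r+\tau_r$ unused. By induction $|E_r|\le F+1$, because each step moves by at most $F+1$ in the direction of zero or starts at zero.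

Let $\sigma=\Theta-\sum_{i\le k-2}\tau_i=2\bar\tau-E_{k-2}$. We put $\tau_{k-1}=x$ and $\tau_k=\sigma-x$ with an integer $x\in[\sigma/2,\sigma/2+2F+2)$. There are $2F+2$ candidates. At most $F-1$ of them make $A_{k-1}+x$ used, at most $F-1$ make $A_k+\sigma-x$ used, and at most one makes these two numbers equal. So a good $x$ exists, and we let $D_{k-1}=A_{k-1}+x$, $D_k=A_k+\sigma-x$.

Now $\sum_i\tau_i=\Theta$. For $i\le k-2$ we have $|\tau_i-\bar\tau|\le F+1$. For the last two, $|\tau_i-\bar\tau|\le|E_{k-2}|/2+2F+2\le 3F+3$. By (H2), $3F+3\le tN/4-t-2$. With the bounds on $\bar\tau$,
$$\frac3{16}tN\le\tau_i\le\frac78tN\qquad(1\le i\le k).$$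
Put $t_v=\tau_i-d(v)$ for $v\in V_i$. As $0\le d(v)\le s-1\le tN/16$, we have $t_v\in[\frac18tN,\frac78tN]$.

**Step 4: let the singletons absorb the remainder.** The degree sum still missing on the $X$ side is
$$q=S-(s\Theta-\delta)=tN+s(\theta-\Theta),$$
an integer in $[tN,tN+s)$. Choose an integer $x\in[tN/4,tN/4+2F+2)$ and set $t_{v_a}=x$, $t_{v_b}=q-x$, such that $D_a:=A_a+x$ and $D_b:=A_b+q-x$ are unused and different. Again at most $2(F-1)+1=2F-1$ of the $2F+2$ candidates are excluded. By (H2), $2F+2\le tN/4$. So $t_{v_a}\in[\frac14tN,\frac12tN)$. Also $t_{v_b}>tN-\frac12tN=\frac12tN$, and $t_{v_b}<tN+s-\frac14tN\le\frac{13}{16}tN$.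

**Step 5: realize the degrees.** By construction $\sum_{v\in X}t_v=(s\Theta-\delta)+q=S=\sum_{w\in W}y_w$. Let $\bar y=S/(tN)$ be the average of the $y_w$, and define
$$x_{vw}=\frac{t_v}{tN}+\frac{y_w-\bar y}{|X|}\qquad(v\in X,\ w\in W).$$
All $y_w$ lie in $[ks/2-(N-1),\,ks/2+F+1]$, so $|y_w-\bar y|\le N+F\le ks/16$, and the second term has absolute value at most $\frac1{16}$. The first lies in $[\frac18,\frac78]$. So $x_{vw}\in[0,1]$. Moreover $\sum_wx_{vw}=t_v+0=t_v$, and $\sum_vx_{vw}=\frac{S}{tN}+y_w-\bar y=y_w$. Thus the bipartite flow problem with unit capacities, integer supplies $t_v$ and integer demands $y_w$ has a fractional solution, hence an integral one. That is a bipartite graph $H$ with $\deg_H(v)=t_v$ and $\deg_H(w)=y_w$, and (1) holds for every class. $\square$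

## 5. Graphs that keep their Ramsey number after losing 16 vertices

The simplest way to make recoloring harmless is to use few special classes. A transversal meets $t$ special classes in at most $t$ vertices; delete these. If we want ordinary classes of full size $s=N$, then (H3) requires $t\ge16$. This is where the $16$ in Theorem C comes from.

**Proof of Theorem C.** Let $G=G_n$, $N=\mathsf R(G)-1$ and $q=R_{16}(G)-1\le N$, so $q=(1-o(1))N$. Let $f$ be a coloring of $K_N$ without monochromatic $G$, and $f'$ a coloring of $K_q$ without monochromatic $G-A$ for any $A$ with $|A|=16$.

**Step 1: build the coloring up to a bipartite graph.** Take classes indexed by $1,\dots,q$. Two of them are singletons, and the other $k=q-2$ have size $s=N$ and are colored inside by $f$. Edges between two of these classes get the color that $f'$ gives to their indices. Add $t=16$ special classes $W_1,\dots,W_{16}$ of size $N$, colored inside by $f$, with red edges between different $W_p$. Edges between $\bigcup W_p$ and the first $q$ classes are blue exactly on a bipartite graph $H$ still to be chosen.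

**Step 2: no choice of $H$ creates a monochromatic transversal $G$.** Such a copy uses at most $16$ vertices of special classes. Delete them, and further vertices of the copy until exactly $16$ are deleted. The rest is a monochromatic $G-A$ with $|A|=16$ on distinct classes among the first $q$, so it is present in $f'$, a contradiction.

**Step 3: choose $H$ so that the degree classes are the classes.** Let $d$ be the blue degree inside the own class, and let $A_c$ be the number of blue edges from a vertex of $c$ to other classes, not counting $H$; it depends only on $c$. Apply Lemma 1 with $U=\emptyset$ and $F=q+16=t+k+2$. For $N$ large the hypotheses hold: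

- (H1): $N+F+1\le 2N+17\le kN/16$, since $k\to\infty$.
- (H2): $3F+5+t\le3(N+16)+21\le4N=tN/4$.
- (H3): $N\le16N/16$.

Now all vertices of a class $c$ have blue degree $D_c$, and the $D_c$ are distinct. So the degree classes are exactly our classes. A singular monochromatic $G$ would lie inside one class, which is impossible since $f$ has no monochromatic $G$, or on a transversal, which is impossible by Step 2. Hence $\mathsf{Rs}(G)>kN=(1-o(1))\mathsf R(G)^2$, and the upper bound $(\mathsf R(G)-1)^2+1$ gives the first claim.

**Step 4: disjoint copies of a fixed graph.** Let $G=mH$. Deleting $16$ vertices damages at most $16$ copies of $H$, so every $G-A$ with $|A|=16$ contains $(m-16)H$. A coloring without monochromatic $(m-16)H$ has no monochromatic $G-A$, and therefore $R_{16}(mH)\ge\mathsf R((m-16)H)$. By Burr–Erdős–Spencer (Trans. AMS 209 (1975)), $\mathsf R(mH)=(2|V(H)|-\alpha(H))m+O_H(1)$, where $\alpha$ is the independence number. Replacing $m$ by $m-16$ changes this by $O_H(1)$ only. As $2|V(H)|-\alpha(H)>0$ and $R_{16}(mH)\le\mathsf R(mH)$, we get $R_{16}(mH)=(1-o(1))\mathsf R(mH)$. Also $\mathsf R(mH)\to\infty$ and $|V(mH)|>16$ for large $m$. $\blacksquare$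

## 6. Blue stars answered by a red clique

For Theorem A we may give away constant factors. So we can take smaller ordinary classes, $s\approx N/16$, and by (H3) a single special class is then enough. But if its edges get arbitrary colors, the argument of Section 5 still needs a comparison between $R_1(G)$ and $\mathsf R(G)$, and for an arbitrary $G$ we have none: we do not know how much smaller $R_1(G)$ may be.

The way around is to recolor one-sidedly. Let $p$ be a vertex of $f$, and recolor arbitrarily only edges from the class of $p$ to classes of *blue* neighbors of $p$. A blue transversal copy of $G$ is then no threat: every edge of it that was recolored was blue in $f$ anyway, so $f$ itself has a blue $G$. A red copy can be a threat only if it uses the class of $p$. Suppose $f$ has a vertex $v_0$ that is red to all the other classes in play. Then in the red copy we replace $p$ by $v_0$, and obtain a red $G$ in $f$.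

So we want a vertex $v_0$, and inside its red neighborhood a vertex $p$ with linearly many blue neighbors. A suitable $v_0$ exists after possibly switching colors, but $p$ may not exist: the blue graph $\Gamma$ on the red neighborhood may have small degrees. Then we must use many centers $p$, each with its own blue star. A transversal red copy may use many centers at once, and we need as many substitutes: a red clique, red to all leaves. The two demands have the same scale. For instance, let $\Gamma$ on $M$ vertices be a disjoint union of cliques of order $r+1$. Stars have at most $r$ leaves, so to have $M/17$ leaves we need at least $M/(17r)$ stars; and a set with one vertex from each clique is independent in $\Gamma$, hence a red clique, of size $M/(r+1)$. In general, the right number of leaves per star is the largest possible one, because failure of larger stars forces sparsity and thus large independent sets.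

**Proof of Theorem A.** Let $n=|V(G)|$ and $R=\mathsf R(G)$. If $n=1$ then $R=\mathsf{Rs}(G)=1$. Let $n\ge2$.

**Case 1: $R\le10^5n$.** Here it suffices to find about $n^2$ vertices such that no $n$ of them have degrees all equal or all distinct. Take the vertex-disjoint union, over $r=1,\dots,n-1$, of $\lfloor(n-1)/r\rfloor$ red cliques of order $r$, and color all other edges blue. (For $n=4$: three single vertices, one edge and one triangle; the red degrees are $0,0,0,1,1,2,2,2$.) Only the $n-1$ red degrees $0,\dots,n-2$ occur, and degree $r-1$ occurs on $r\lfloor(n-1)/r\rfloor\le n-1$ vertices. So there is no singular $G$. Since $\lfloor z\rfloor\ge z/2$ for $z\ge1$, the number of vertices is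
$$\sum_{r=1}^{n-1}r\Bigl\lfloor\frac{n-1}r\Bigr\rfloor\ge\frac{(n-1)^2}{2}\ge\frac{n^2}8 .$$
So $\mathsf{Rs}(G)\ge n^2/8\ge R^2/(8\cdot10^{10})\ge10^{-11}R^2$.

**Case 2: $R>10^5n$.** Let $N=R-1\ge10^5n\ge2\cdot10^5$, and let $f$ be a 2-coloring of $K_N$ without monochromatic $G$. Fix a vertex $v_0$. By symmetry of the colors we may assume that its red neighborhood has at least $(N-1)/2$ vertices. Let $V_0$ be a subset of it of size
$$M=\lfloor N/64\rfloor\ge1562.5\,n-1\ge1561n .$$
Let $\Gamma$ be the blue graph of $f$ on $V_0$, with open and closed neighborhoods $N_\Gamma(\cdot)$ and $N[\cdot]$. A $\Gamma$-independent set is a red clique of $f$, so it has fewer than $n$ vertices, as $f$ has no red $G$.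

**Definition.** An *$\ell$-star system* is a family of pairs $(p,\Lambda_p)$ with distinct centers $p\in V_0$ and pairwise disjoint leaf sets $\Lambda_p\subseteq N_\Gamma(p)$, $|\Lambda_p|\ge\ell$. A leaf may be the center of another star. The system is *large* if it has at least $M/17$ leaves in total.

For example, if $\Gamma$ is a perfect matching, the pairs $(p,\{p'\})$ and $(p',\{p\})$, over all edges $pp'$, form a $1$-star system in which all $M$ vertices are leaves.

**Lemma 2.** If $\ell\ge1$ and there is no large $\ell$-star system, then there is $V'\subseteq V_0$ with $|V'|>\frac{16}{17}M$ such that every $u\in V_0$ has at most $\ell-1$ $\Gamma$-neighbors in $V'$.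

*Proof.* Take an $\ell$-star system (possibly empty) with the maximum number of leaves, and let $V'$ be the set of vertices of $V_0$ that are not leaves. As the system is not large, $|V'|>\frac{16}{17}M$. A center has no neighbor in $V'$, since otherwise its star could be extended. A vertex that is not a center and has at least $\ell$ neighbors in $V'$ would give a new star. $\square$

**Step 1: find the right star size $\lambda$.** We want many leaves in stars that are as big as possible. If there is no large $\ell$-star system, then with $V'$ from Lemma 2 the graph $\Gamma[V']$ has maximum degree at most $\ell-1$. So it has an independent set of size at least $|V'|/\ell>\frac{16M}{17\ell}$, and hence $\frac{16M}{17\ell}<n$. Thus a large $\ell$-star system exists whenever $\ell\le\frac{16M}{17n}$. Let $\lambda$ be the largest $\ell$ that admits a large $\ell$-star system (a largest one exists, as a large system has a star and so $\ell\le M-1$). Since $\frac{16\cdot1561}{17}>1469$, we have $\lambda\ge1469$.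

By Lemma 2 with $\ell=\lambda+1$ there is $V'$ with $|V'|>\frac{16}{17}M$ such that every $u\in V_0$ has at most $\lambda$ neighbors in $V'$.

Take a large $\lambda$-star system. Order its stars by non-increasing size and keep the first $g$ stars, with $g$ minimal such that the total number $j$ of their leaves is at least $M/17$. Let $P_0$ be the set of the $g$ centers and $J_0$ the set of the $j$ leaves. The first $g-1$ stars have fewer than $M/17$ leaves in total and at least $\lambda$ each, so
$$(g-1)\lambda<\frac M{17}.\tag{2}$$

**Step 2: find $g-1$ substitutes with few blue edges to the leaves.** For $z\in V'$ let $\beta(z)=|J_0\cap N[z]|$. Counting pairs from the side of $J_0$, each $u\in J_0$ lies in $N[z]$ for at most $\lambda+1$ vertices $z\in V'$, so $\sum_{z\in V'}\beta(z)\le(\lambda+1)j$. Hence fewer than $|V'|/2$ vertices $z\in V'$ have $\beta(z)>2(\lambda+1)j/|V'|$, and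
$$V''=\{z\in V':\beta(z)\le2(\lambda+1)j/|V'|\}\quad\text{has}\quad|V''|\ge|V'|/2 .$$
Since $\Gamma[V'']$ has maximum degree at most $\lambda$, it has an independent set of size at least
$$\frac{|V''|}{\lambda+1}\ge\frac{8M/17}{2\lambda}>\frac{M}{17\lambda}>g-1 .$$
Let $Z\subseteq V''$ be independent with $|Z|=g-1$. By (2) and $\lambda+1\le2\lambda$,
$$|J_0\cap N[Z]|\le(g-1)\frac{2(\lambda+1)j}{|V'|}\le\frac{M}{17\lambda}\cdot\frac{4\lambda j}{16M/17}=\frac j4,$$
where $N[Z]=\bigcup_{z\in Z}N[z]$.

**Step 3: clean up the stars.** We remove leaves that are blue to $Z$, or in $Z$, or centers themselves. By (2) and $j\ge M/17$, $|P_0|=g\le1+\frac{M}{17\lambda}\le1+\frac j\lambda\le\frac j4$, the last because $j\ge\lambda\ge1469$. So $J_1=J_0\setminus(N[Z]\cup P_0)$ has $|J_1|\ge j/2$. Discard all stars with $|\Lambda_p\cap J_1|<|\Lambda_p|/4$. Together they contain fewer than $j/4$ vertices of $J_1$ if any star is discarded. Let $P$ be the set of the remaining centers, $\Lambda_p'=\Lambda_p\cap J_1$ for $p\in P$, and $J=\bigcup_{p\in P}\Lambda'_p$. For $i\in\Lambda'_p$ write $p(i)=p$. Then: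

1. $J\cap P=\emptyset$; $|J|\ge j/4\ge M/68$; $|\Lambda'_p|\ge\lambda/4>367$, so $|\Lambda'_p|\ge368$; and $|J|+|P|\le M$, as $J$ and $P$ are disjoint subsets of $V_0$.
2. $f(i,p(i))$ is blue for all $i\in J$.
3. $Z\cup\{v_0\}$ is a red clique of $f$ with $g\ge|P|$ vertices, disjoint from $J$, and all edges from it to $J$ are red. Indeed $Z$ is $\Gamma$-independent, $J$ avoids $N[Z]$, and $v_0\notin V_0$ is red to all of $V_0$.

**Step 4: recoloring between a star's center and its leaves is safe.** This is the substitution argument with many centers.

**Lemma 3.** Let $\kappa$ be a coloring of a complete graph whose vertices are partitioned into classes indexed by $J\cup P$, such that edges between classes $c\ne c'$ have color $f(c,c')$, except that edges between the classes $i\in J$ and $p(i)$ are colored arbitrarily; edges inside classes are arbitrary. Then $\kappa$ has no monochromatic copy of $G$ on a transversal.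

*Proof.* Let $\varphi:V(G)\to J\cup P$ be the injective map that sends each vertex of such a copy to its class.

Suppose the copy is blue. An edge of it between classes $i$ and $p(i)$ has $f(i,p(i))$ blue by property 2. Every other edge has the same color in $f$ and $\kappa$. So $\varphi$ gives a blue $G$ in $f$, a contradiction.

Suppose the copy is red. Let $\psi=\varphi$ on $\varphi^{-1}(J)$, and let $\psi$ map $\varphi^{-1}(P)$ injectively into $Z\cup\{v_0\}$. This is possible since $|\varphi^{-1}(P)|\le|P|\le g$. As $Z\cup\{v_0\}$ is disjoint from $J$, the map $\psi$ is injective. Edges of $G$ inside $\varphi^{-1}(J)$ join classes of $J$, where nothing was recolored, so they are red in $f$. All other edges of $G$ have at least one end in $\varphi^{-1}(P)$. They are mapped to edges inside $Z\cup\{v_0\}$ or between $Z\cup\{v_0\}$ and $J$, which are red by property 3. So $f$ contains a red $G$, a contradiction. $\square$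

**Step 5: build the coloring and fix the degrees group by group.** Let $s=\lfloor N/16\rfloor$. For each $p\in P$ choose two elements $a_p,b_p\in\Lambda'_p$; their classes are singletons. Every other $i\in J$ gets a class $V_i$ of size $s$, colored inside like $f$ on some $s$ vertices. Each $p\in P$ gets a class $W_p$ of size $N$, colored inside like $f$. Between classes use the color given by $f$ to their indices, except between $W_p$ and $X_p$, the union of the classes with index in $\Lambda'_p$. There the blue edges form a bipartite graph $H_p$ to be chosen.

Every class belongs to exactly one group $\{p\}\cup\Lambda'_p$. Let $d(\cdot)$ be the blue degree inside the own class. Let $A_c$ be the number of blue edges from a vertex of class $c$ to other classes, not counting pairs in $W_p\times X_p$ for the group of $c$. This is determined by $f$ and depends only on $c$, not on the vertex and not on any $H_{p'}$.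

Process the $p\in P$ one after another. Apply Lemma 1 to the group of $p$ with $t=1$, $k=|\Lambda'_p|-2\ge366$, $F=|J|+|P|\le M\le N/64$, and $U$ the set of all class degrees already fixed. As $F$ is the total number of classes, $|U|+1+k+2\le F$. The hypotheses hold, because $N\ge2\cdot10^5$:

- (H1): $\frac{ks}{16}\ge\frac{366}{16}\bigl(\frac N{16}-1\bigr)\ge1.42N-23\ge N+\frac N{64}+1\ge N+F+1$.
- (H2): $3F+6\le\frac{3N}{64}+6\le\frac N4$.
- (H3): $s\le N/16$ by definition.

At the end every vertex of class $c$ has blue degree $D_c$, and all the $D_c$ are distinct. So the degree classes are exactly our classes. Inside a class there is no monochromatic $G$, since its coloring is part of $f$ (and a singleton is too small). On a transversal there is none by Lemma 3. So there is no singular monochromatic $G$.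

**Step 6: count the vertices.** By property 1, $|P|\le|J|/368$. Since $N\ge2\cdot10^5$, we have $s\ge\frac N{16}-1\ge0.999\cdot\frac N{16}$ and $M\ge0.999\cdot\frac N{64}$. The number of vertices is at least
$$s\bigl(|J|-2|P|\bigr)\ge s\cdot\frac{M}{68}\Bigl(1-\frac2{368}\Bigr)\ge\frac{0.99\,N^2}{16\cdot68\cdot64}\ge1.4\cdot10^{-5}N^2\ge10^{-5}R^2,$$
as $R=N+1\le1.00001N$. So $\mathsf{Rs}(G)\ge10^{-5}R^2\ge10^{-11}R^2$ in Case 2. $\blacksquare$

This proves statement $(i)$, with $c=10^{-11}$.

## 7. Colorings without $G_h$ are six cliques

For the strong form, recall why the triangle misses $26$: every coloring of $K_5$ without a monochromatic triangle is a pair of 5-cycles, this fixes the colors between classes, and then the degrees coincide. To lose a constant factor we want the same rigidity for all colorings whose order is within a small percentage of the extremal one. The graphs $G_h$ have it.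

Write $G=G_h$ and $n=8+2h$ (for $h=1$, $n=10$). $G$ is connected, its chromatic number is $7$, $\deg x=h+7$ and $\deg y=h+1$.

**Definition.** A 2-coloring of a complete graph is *standard* if for one color, its *clique color*, the graph of that color is a disjoint union of exactly $6$ cliques, covering all vertices, each with at most $n-1$ vertices.

For example, six blue cliques of order $n-1$ with red edges between them form a standard coloring of $K_{6(n-1)}$ with clique color blue; every blue degree is $n-2$. If the clique orders differ, the blue degrees differ.

Three embedding facts, for a graph $L$: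

* (E1) If $uu'\in E(L)$, $\deg u,\deg u'\ge n-1$, and $u$ lies in a 7-clique $Q\not\ni u'$, then $G\subseteq L$. Put $x=u$, $y=u'$, use $Q$ as the $K_7$, and choose the leaves greedily. Before each choice at most $n-2$ vertices other than the one being served are occupied, so a free neighbor exists.
* (E2) If $A$ is a clique, $|A|\ge h+7$, $u\in A$, $u'\notin A$, $uu'\in E(L)$, and $u'$ has at least $h$ neighbors outside $A$, then $G\subseteq L$. Put $x=u$, $y=u'$; the $K_7$ and the leaves of $x$ are in $A$, the leaves of $y$ outside.
* (E3) $G\subseteq K_n$.

**Proposition 4.** For $n$ large and $5.9n\le N\le6n$, every 2-coloring of $K_N$ without monochromatic $G$ is standard.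

*Proof.* (All inequalities below that need $n$ large hold for $n\ge20420$.) Let $V$ be the vertex set, $d_R,d_B$ the red and blue degrees, and
$$D_R=\{d_R\le n-2\},\quad D_B=\{d_B\le n-2\},\quad R_+=V\setminus D_R,\quad B_+=V\setminus D_B,\quad T=R_+\cap B_+ .$$
As $d_R+d_B=N-1\ge2n$, the sets $D_R$ and $D_B$ are disjoint, so $V$ is the disjoint union of $D_R$, $D_B$ and $T$. Fact (E1), applied to the red graph, gives:
$$\text{if }u\in R_+\text{ lies in a red 7-clique }Q,\text{ all red neighbors of }u\text{ outside }Q\text{ are in }D_R;\tag{3}$$
and likewise for blue, with $B_+$ and $D_B$.

**Step 1: $|T|\le1021$.** This step shows that almost every vertex has small degree in one color. Let $T_R$ be the set of $w\in T$ that lie in a red 7-clique. By (3) such a $w$ has at most $6$ red neighbors in $R_+\supseteq T_R$, namely those in its clique. Suppose $|T_R|\ge50$ and let $w\in T_R$. Starting from $w$, choose vertices of $T_R$ greedily to form a blue clique: each chosen vertex excludes itself and at most $6$ red neighbors, and $6\cdot7<50$, so we reach a blue 7-clique $Q'\subseteq T_R$ containing $w$. But $w$ has at least $50-1-6=43$ blue neighbors in $T_R\subseteq B_+$, so one of them lies outside $Q'$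 and not in $D_B$. This contradicts the blue version of (3). So $|T_R|\le49$. Likewise the set $T_B$ of vertices of $T$ in a blue 7-clique has $|T_B|\le49$. The rest of $T$ contains no monochromatic $K_7$, so it has at most $R(7,7)-1\le923$ vertices. In total $|T|\le923+98=1021$.

**Step 2: one of $D_R$, $D_B$ is big, and no vertex of it is in a $K_7$ of the other color.** Let $a=|D_R|$, $b=|D_B|$; without loss of generality $a\le b$, so $b>0$. Of the $ab$ edges between $D_R$ and $D_B$, at most $(n-2)a$ are red and at most $(n-2)b$ are blue. So $ab\le(n-2)(a+b)\le2(n-2)b$, and $a<2n$. Hence $b\ge N-1021-2n\ge3n$. A vertex $u\in D_B$ has $d_R(u)\ge N-1-(n-2)\ge4.9n$, so $u\in R_+$. If $u$ were in a red 7-clique, (3) would give $a\ge4.9n-6>2n$, a contradiction. So no vertex of $D_B$ is in a red $K_7$.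

**Step 3: $a\le0.05n$.** We compare two bounds on blue degrees in $D_B$. Red on $D_B$ is $K_7$-free, so by Turán's theorem it has at most $\frac56\cdot\frac{b^2}2$ edges, and the blue degrees inside $D_B$ sum to at least $b(b-1)-\frac56b^2=\frac{b^2}6-b$. Between $D_B$ and $D_R$ there are at least $ab-(n-2)a\ge a(b-n)$ blue edges. Each vertex of $D_B$ has blue degree at most $n-2$. So
$$a(b-n)+\frac{b^2}6-b\le(n-2)b,\qquad\text{hence}\qquad a(b-n)\le b\Bigl(n-\frac b6\Bigr).$$
Since $b=N-|T|-a\ge5.9n-1021-a$, we have $n-\frac b6\le\frac16(0.1n+1021+a)$. Therefore
$$a\Bigl(\frac{5b}6-n\Bigr)\le\frac b6(0.1n+1021).$$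
As $n\le b/3$, the bracket on the left is at least $\frac{5b}6-\frac b3=\frac b2$. So $a\le\frac13(0.1n+1021)\le0.05n$.

**Step 4: $D_B$ splits into six blue cliques with only red edges between them.** Now $b\ge5.9n-1021-0.05n\ge5.8n$. Red on $D_B$ is $K_7$-free, with minimum degree at least $b-1-(n-2)>b-n\ge\frac{14}{17}b$, because $b\ge\frac{17}3n$. The Andrásfai–Erdős–Sós theorem (Discrete Math. 8 (1974)) says that a $K_r$-free graph on $b$ vertices, $r\ge3$, with minimum degree $>\frac{3r-7}{3r-4}b$ is $(r-1)$-partite. With $r=7$ the fraction is $\frac{14}{17}$. So $D_B=A_1\cup\dots\cup A_6$, disjoint, with all edges inside each $A_i$ blue. Since $d_B\le n-2$ on $D_B$, $|A_i|\le n-1$ for all $i$. So $|A_i|\ge b-5(n-1)\ge0.8n\ge\frac n2+3=h+7$. If there were a blue edge $uu'$ with $u\in A_i$, $u'\in A_j$, $i\ne j$, then (E2) with $A=A_i$ would give a blue $G$, because $u'$ has $|A_j|-1\ge h$ blue neighbors in $A_j$. So all edges between different $A_i$ are red.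

**Step 5: $D_R=\emptyset$, and red is $K_7$-free on $V$.** Let $u'\in D_R$. It has at least $N-1-(n-2)\ge4.9n$ blue neighbors, of which at least $4.9n-0.05n-1021\ge4.8n$ are in $D_B$. So at least $0.8n\ge h$ of them are in some $A_i$, and since $|A_i|\le n-1$, at least one, say $u$, is in some other $A_j$. Fact (E2) with $A=A_j$ gives a blue $G$, a contradiction. So $D_R=\emptyset$ and $R_+=V$. If $Q$ were a red $K_7$ and $u\in Q$, then $d_R(u)\ge n-1>6$, so $u$ has a red neighbor outside $Q$. By (3) it would be in $D_R=\emptyset$, a contradiction.

**Step 6: place the remaining vertices.** Let $z\in T=V\setminus D_B$. If $z$ had a red neighbor in every $A_i$, these six vertices and $z$ would form a red $K_7$. So $z$ is completely blue to some $A_i$. If it also had a blue neighbor $u\in A_j$ with $j\ne i$, then (E2) with $A=A_j$, $u'=z$ would give a blue $G$, as $z$ has $|A_i|\ge h$ blue neighbors outside $A_j$. So each $z\in T$ is attached (completely blue) to exactly one $A_i$ and is completely red to all the others.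

Let $z,z'\in T$ be attached to the same $A_i$. If $zz'$ were red, then $z$, $z'$ and one vertex of each of the other five $A_j$ would form a red $K_7$. So $zz'$ is blue.

Let $z,z'\in T$ be attached to $A_i\ne A_j$. If $zz'$ were blue, then (E2) with the blue clique $A=A_i\cup\{z\}$, $u=z$, $u'=z'$ would give a blue $G$, as $z'$ is blue to all of $A_j$. So $zz'$ is red.

Hence blue is a disjoint union of exactly six cliques, and each has at most $n-1$ vertices by (E3). $\square$

**The value of $\mathsf R(G)$.** Six disjoint blue $K_{n-1}$ with red edges between them contain no monochromatic $G$: a connected graph on $n$ vertices does not fit into a blue component, and red is 6-partite while $G$ has chromatic number $7$. A coloring on $6n-5$ vertices without monochromatic $G$ would be standard by Proposition 4 ($5.9n\le6n-5\le6n$ for $n$ large), hence have at most $6(n-1)$ vertices, a contradiction. So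
$$\mathsf R(G)=\rho+1,\qquad\rho=6(n-1).$$

## 8. Too few degrees for so many classes

To see what will happen, imagine an extreme case: $\rho$ degree classes of $\rho$ vertices, everything standard, and the pattern between the classes given by six labels, one per class. A class with label $l$ is a standard coloring of order $6(n-1)$, so its six cliques all have order $n-1$. If $N_l$ is the number of vertices with label $l$, blue edges join equal labels, and the common blue degree in the class is $N_l-5(n-1)-1$ or $N_l-(n-1)$, according to the clique color inside. That is at most $12$ values for $\rho$ classes which should all have different degrees. The proof shows that this survives a small loss.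

**Proof of Theorem B.** The value of $\mathsf R(G)$ was found above. Let $\varepsilon=10^{-4}$ and let $m\ge(1-\varepsilon)\mathsf R(G)^2$. Suppose a coloring of $K_m$ has no monochromatic singular $G$. We derive a contradiction for $n$ large.

**Step 1: there are nearly $\rho$ degree classes, and most have nearly $\rho$ vertices.** Let $V_1,\dots,V_q$ be the degree classes. Monochromatic copies inside a $V_i$ or on a transversal are singular, so neither contains a monochromatic $G$. Hence $|V_i|\le\rho$ for all $i$, and $q\le\rho$. So $q\ge m/\rho\ge(1-\varepsilon)\rho\ge5.9n$. Call $V_i$ *large* if $|V_i|\ge0.99\rho$. Since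
$$\sum_{i=1}^q(\rho-|V_i|)=q\rho-m\le\rho^2-m\le\varepsilon\rho^2,$$
and each class that is not large contributes more than $0.01\rho$, at most $0.01\rho$ classes are not large. Also $0.99\rho\ge5.9n$ for $n$ large, and $\rho\le6n$. By Proposition 4, every full transversal (one vertex from each of the $q$ classes) and every large class is colored in a standard way.

**Step 2: every vertex has a label, and labels give all colors between classes.** Fix a full transversal $S=\{s_1,\dots,s_q\}$ with $s_i\in V_i$. Without loss of generality its clique color is blue, with cliques $A_1,\dots,A_6$. Each has at most $n-1$ vertices, so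
$$|A_l|\ge q-5(n-1)\ge(1-6\varepsilon)(n-1)\ge0.99(n-1).$$

Let $v\in V_i$. The full transversal $(S\setminus\{s_i\})\cup\{v\}$ is standard. Its clique color is blue: two vertices of one $A_l$ and one vertex of another, all different from $s_i$, have one blue and two red edges between them, so red is not a disjoint union of cliques. Its six blue cliques, restricted to $S\setminus\{s_i\}$, must give the blue cliques there, which are the six nonempty sets $A_l\setminus\{s_i\}$. So $v$ does not form a clique of its own. It is in the clique of exactly one $A_l\setminus\{s_i\}$: blue to this set and red to the others. Put $g(v)=l$, the *label* of $v$.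

Let $v\in V_i$ and $w\in V_j$ with $i\ne j$. The full transversal $(S\setminus\{s_i,s_j\})\cup\{v,w\}$ is standard, with clique color blue by the same argument. Its six blue cliques contain the six nonempty sets $A_l\setminus\{s_i,s_j\}$, one each; $v$ is in the clique belonging to $g(v)$ and $w$ in the one belonging to $g(w)$. So
$$vw\text{ is blue if and only if }g(v)=g(w).\tag{4}$$

**Step 3: most classes are large and have only one label.** Let $c_l$ be the number of classes that contain a vertex of label $l$. Choosing one such vertex from each gives a blue clique by (4), and it is a transversal. So $c_l\le n-1$ by (E3), and $\sum_{l=1}^6c_l\le6(n-1)=\rho$. On the other hand $\sum_lc_l$ is at least $q$ plus the number of classes with at least two labels. So at most $\rho-q\le\varepsilon\rho$ classes have two or more labels. Hence at least $q-0.01\rho-\varepsilon\rho\ge(1-2\varepsilon-0.01)\rho$ classes are large with a single label. As $\rho=6(n-1)$, some label $l$ is the single label of at least $(1-2\varepsilon-0.01)(n-1)\ge0.98(n-1)$ large classes.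

**Step 4: these classes do not have enough degrees available.** Let $N_l$ be the number of vertices of $K_m$ with label $l$. Let $V_i$ be a large class all of whose vertices have label $l$. By (4), the blue neighbors of $v\in V_i$ outside $V_i$ are exactly the vertices of label $l$ outside $V_i$. So the blue degree of $v$ is $N_l-|V_i|+d_i(v)$, with $d_i(v)$ the blue degree inside $V_i$. As $V_i$ is a degree class, $d_i$ is constant on $V_i$.

The coloring of $V_i$ is standard. If its clique color is blue, $d_i(v)$ is the order of the clique of $v$ minus $1$; if it is red, $d_i(v)$ is $|V_i|$ minus the order of the clique of $v$. So in both cases the six cliques have the same order $e_i=|V_i|/6$. The common blue degree of $V_i$ is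
$$N_l-6e_i+(e_i-1)=N_l-5e_i-1\qquad\text{or}\qquad N_l-6e_i+5e_i=N_l-e_i .$$
Here $e_i$ is an integer, and $0.99\rho\le6e_i\le\rho$ means $e_i\in[0.99(n-1),\,n-1]$. There are at most $0.01(n-1)+1$ such integers, so at most $2(0.01(n-1)+1)$ values are possible for the degree. But these at least $0.98(n-1)$ degree classes have pairwise distinct degrees. For $n$ large this is a contradiction.

So for every $m\ge(1-10^{-4})\mathsf R(G)^2$, every coloring of $K_m$ has a monochromatic singular $G$. That is, $\mathsf{Rs}(G_h)\le\lceil(1-10^{-4})\mathsf R(G_h)^2\rceil$ for all large $h$. Since the $G_h$ are connected and pairwise non-isomorphic, statement $(ii)$ is false. $\blacksquare$
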